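\title{Frobenius powers of ideals of finite projective dimension: vanishing up to half the dimension}

\begin{abstract}
Let $R$ be a Cohen--Macaulay local ring of dimension $d>0$ and characteristic $p$ with perfect residue field, and let $I$ be an $\mathfrak m$-primary ideal of finite projective dimension. The length of $R/I^{[p^n]}$ is a polynomial $\sum_{i=0}^d\beta_ip^{in}$ in $p^n$. We prove that $\beta_i=0$ for all $i\le d/2$, and that for every $i$ with $d/2<i<d$ the coefficient $\beta_i$ can be nonzero, of either sign. The vanishing comes from a statement valid for local rings containing a field of any characteristic: if the completion of the ring is equidimensional of dimension $d>0$, the Euler characteristic of a bounded free complex with finite length homology, tensored with a module of dimension at most $d/2$, is zero. We prove this for varieties by means of the decomposition theorem and pass to general rings by Artin approximation.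
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $R$ a commutative ring of characteristic $p$. For an ideal $I$ and $q=p^n$, the \emph{Frobenius power} $I^{[q]}$ is the ideal generated by $\{a^q:a\in I\}$; since $a\mapsto a^q$ is a ring homomorphism, the $q$-th powers of any generators of $I$ generate it. If $(R,\mathfrak m)$ is Noetherian local and $I$ is $\mathfrak m$-primary, then $I^{[q]}$ is $\mathfrak m$-primary, and one can ask how the length $\ell_R(R/I^{[p^n]})$ depends on $n$.

In the two simplest cases the answer is a single power of $q$. If $R$ is Cohen--Macaulay of dimension $d$ and $I=(a_1,\dots,a_d)$ is generated by a system of parameters, then $R$ is flat over $\mathbb F_p[Y_1,\dots,Y_d]$ via $Y_u\mapsto a_u$ (see Section~\ref{sec:small}); a composition series of $\mathbb F_p[Y]/(Y_1^q,\dots,Y_d^q)$ then filters $R/I^{[q]}$ by $q^d$ copies of $R/I$. If $R=K[[x_1,\dots,x_d]]$ with $K$ perfect and $I$ is any $\mathfrak m$-primary ideal, then $R$ is free of rank $q^d$ over the subring $R^q=K[[x_1^q,\dots,x_d^q]]$, the isomorphism $a\mapsto a^q$ from $R$ to $R^q$ carries $I$ to an ideal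 $I'$ with $I'R=I^{[q]}$, and $R/I^{[q]}\cong(R^q/I')^{q^d}$. Both times $\ell_R(R/I^{[q]})=q^d\,\ell_R(R/I)$, and both times $R/I$ has a finite free resolution. Without such a resolution lower terms appear at once: for the node $R=K[[x,y]]/(xy)$ and $I=\mathfrak m$, the monomials $1,x,\dots,x^{q-1},y,\dots,y^{q-1}$ give $\ell_R(R/I^{[q]})=2q-1$.

So let $R$ be a Cohen--Macaulay local ring of dimension $d>0$ and characteristic $p$ with perfect residue field, and let $I$ be an $\mathfrak m$-primary ideal with $\operatorname{pd}_RR/I<\infty$. Then there are rational numbers $\beta_0,\dots,\beta_d$ with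
\begin{equation}\label{eq:poly}
\ell_R(R/I^{[p^n]})=\sum_{i=0}^d\beta_i\,p^{in}\qquad\text{for all }n>0;
\end{equation}
the argument in Section~\ref{sec:frob} includes a proof, valid also for $n=0$. The examples suggest that only $\beta_d$ survives. This guess is right for the lower half of the coefficients and wrong for the upper half. The first statement is the conjecture posed by Chan and Kurano in \cite{CK}.

\begin{theorem}\label{thm:A}
Let $R$ be a $d$-dimensional Cohen--Macaulay local ring of characteristic $p$ with perfect residue field, $d>0$, let $I$ be an $\mathfrak m$-primary ideal with $\operatorname{pd}_RR/I<\infty$, and let $\beta_0,\dots,\beta_d$ be as in \eqref{eq:poly}. Then $\beta_i=0$ for all $i\le d/2$.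
\end{theorem}

For $d\le2$ this leaves only $\beta_d$. The first coefficient left open, other than a leading one, is $\beta_2$ in dimension $3$.

The proof expresses each $\beta_i$ as an Euler characteristic. Let $(R,\mathfrak m)$ be a Noetherian local ring. A \emph{small complex} is a bounded complex $F$ of finitely generated free $R$-modules all of whose homology modules have finite length. For a finitely generated module $N$, the homology of $F\otimes_RN$ again has finite length (Lemma~\ref{lem:small}), and we put
\[
\chi_F(N)=\sum_j(-1)^j\,\ell_R\bigl(H_j(F\otimes_RN)\bigr).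
\]
If $F$ resolves a module $M$ of finite length, this is $\sum_j(-1)^j\ell_R(\operatorname{Tor}_j^R(M,N))$, an intersection number of $N$ with a module supported at the closed point. One expects it to vanish when $\dim N<\dim R$, and over a regular ring it does: $\chi_F$ is additive on short exact sequences, so a finite free resolution of $N$ gives $\chi_F(N)=\operatorname{rank}(N)\,\chi_F(R)=0$. Over a singular ring half of this range remains.

\begin{theorem}\label{thm:B}
Let $R$ be a Noetherian local ring containing a field (of any characteristic) such that $\hat R$ is equidimensional of dimension $d>0$; for example, $R$ may be Cohen--Macaulay of dimension $d>0$. Let $F$ be a small complex and $N$ a finitely generated module with $\dim N\le d/2$. Then $\chi_F(N)=0$.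
\end{theorem}

Here \emph{equidimensional of dimension $d$} means that $\dim\hat R/\mathfrak q=d$ for every minimal prime $\mathfrak q$ of $\hat R$. In characteristic $p$ let $\varphi:R\to R$, $a\mapsto a^p$, be the Frobenius homomorphism, and let $F^{(n)}$ be the base change of $F$ along $\varphi^n$, the \emph{$n$-th Frobenius pullback}: after choosing bases, one raises every entry of every differential to the power $p^n$.

\begin{theorem}\label{thm:C}
Let $R$ be as in Theorem~\ref{thm:B}, of characteristic $p$ with perfect residue field, let $M$ be a finitely generated module and $F$ a small complex. Then there are $\beta_i\in\mathbb Q$ with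
\[
\chi_{F^{(n)}}(M)=\sum_{d/2<i\le\dim M}\beta_i\,p^{in}\qquad\text{for all }n\ge0.
\]
\end{theorem}

The bound $d/2$ cannot be enlarged.

\begin{theorem}\label{thm:D}
Let $k$ be a perfect field of characteristic $p$ and let $d/2<i<d$. For each sign $\varepsilon=\pm1$ there are a $d$-dimensional Cohen--Macaulay local ring $R$ with residue field $k$ and an $\mathfrak m$-primary ideal $I$ with $\operatorname{pd}_RR/I<\infty$ such that $\ell_R(R/I^{[p^n]})=\beta_dp^{dn}+\beta_ip^{in}$ for all $n\ge0$, with $\beta_i\ne0$ of sign $\varepsilon$.
\end{theorem}

\begin{remark}[The hypotheses]\label{rem:hyp}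
The node shows that Theorem~\ref{thm:A} needs finite projective dimension. For $d=0$ the ideal $I=0$ has $\beta_0=\ell_R(R)\ne0$, and $F=N=R$ violates the conclusion of Theorem~\ref{thm:B}. Equidimensionality is needed as well. Let $R=K[[x,y,z]]/(xy,xz)$, a plane and a line meeting at a point, so that $d=2$; let $N=R/(y,z)=K[[x]]$ be the line; and let
\[
F:\quad 0\to R\xrightarrow{\ \binom{z+x}{-y}\ }R^2\xrightarrow{\ (y,\ z+x^2)\ }R\to0 .
\]
The composite is $xy-x^2y=0$. Let $P\neq\mathfrak m$ be prime. If $x\in P$, then $F\otimes\kappa(P)$ is the Koszul complex on $y,z$, not both zero in the residue field $\kappa(P)$. If $x\notin P$, then $y,z\in P$ and the maps become $\binom x0$ and $(0,x^2)$. In both cases $F\otimes\kappa(P)$ is exact, so $F_P$ is split exact by Nakayama's lemma, and $F$ is small. The complex $F\otimes N$ has $H_0=N/x^2N$, $H_1\cong N/xN$ and $H_2=0$, so $\chi_F(N)=1$ although $\dim N=d/2$.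
\end{remark}

The proof runs as follows. Section~\ref{sec:frob} decomposes the Grothendieck group of $R$ into eigenspaces of Frobenius and identifies $\beta_i$ with the value of $\chi_F$ on a class of dimension at most $i$; this deduces Theorems~\ref{thm:C} and~\ref{thm:A} from Theorem~\ref{thm:B}. Sections~\ref{sec:var} and~\ref{sec:ch} prove Theorem~\ref{thm:B} for the local ring of a variety $X$ at a closed point. There $F$ extends to a complex of vector bundles on $X$, and Riemann--Roch reduces the problem to the vanishing of Chern character classes on a smooth variety $Z$ mapping onto $X$. The number $d/2$ enters at this point: for a cone it is the range in which the hard Lefschetz theorem gives injectivity (Section~\ref{sec:model}), and in general it comes from the decomposition theorem. Section~\ref{sec:alg} passes from varieties to complete local rings by Artin approximation. Section~\ref{sec:sharp} proves Theorem~\ref{thm:D} with cones over quadrics; the earlier sections do not use it.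

\section{Small complexes}\label{sec:small}

Modules are finitely generated unless the contrary is stated. For a Noetherian ring $R$, the Grothendieck group $G_0(R)$ is generated by classes $[N]$ of modules, with $[N]=[N']+[N'']$ for each short exact sequence $0\to N'\to N\to N''\to0$. Every module $N$ has a \emph{prime filtration}, a finite filtration with quotients $R/P$, $P\in\operatorname{Supp}N$; a minimal prime $P$ of $\operatorname{Supp}N$ occurs $\ell_{R_P}(N_P)$ times. In particular, if $R$ is local and $N$ is a module of rank $e$ over the domain $R/P$, then $[N]=e[R/P]+\sum[R/P']$ with $P'\supsetneq P$, hence $\dim R/P'<\dim R/P$.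

\begin{lemma}\label{lem:small}
Let $F$ be a small complex over a Noetherian local ring $(R,\mathfrak m)$.
\begin{enumerate}
\item[(a)] For each prime $P\ne\mathfrak m$ the complex $F_P$ is contractible. For each module $N$ the homology of $F\otimes N$ has finite length, and $\chi_F$ is a homomorphism $G_0(R)\to\mathbb Z$.
\item[(b)] Homotopy equivalent small complexes have the same $\chi$; a shift by one degree changes the sign of $\chi$; and $\chi_F=\chi_{F'}+\chi_{F''}$ for a short exact sequence $0\to F'\to F\to F''\to0$ of small complexes.
\item[(c)] If $R\to\bar R$ is surjective, then $F\otimes\bar R$ is small over $\bar R$, and $\chi_F(N)=\chi_{F\otimes\bar R}(N)$ for $\bar R$-modules $N$.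
\item[(d)] There is $t$ such that multiplication by any element of $\mathfrak m^t$ is null-homotopic on $F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The complex $F_P$ is bounded, exact and consists of free modules, so it is contractible, and so is $F_P\otimes N_P$. Thus the homology of $F\otimes N$ is supported at $\mathfrak m$. A short exact sequence of modules stays exact after tensoring with each $F_j$, and the long exact homology sequence gives additivity. (b) Tensoring with $N$ preserves homotopy equivalences, and it preserves the short exact sequence because the sequence splits in each degree. (c) Apply (a) to $N=\bar R$ and use $F\otimes_RN=(F\otimes_R\bar R)\otimes_{\bar R}N$. (d) The complex $\operatorname{Hom}_R(F,F)$ is contractible at each $P\ne\mathfrak m$, so its $H_0$, the module of chain maps modulo homotopy, has finite length and is killed by some $\mathfrak m^t$.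
\end{proof}

We change rings several times, always along maps of the following kind. Completion is the first example.

\begin{lemma}\label{lem:flat}
Let $(A,\mathfrak m)\to(A',\mathfrak m')$ be a flat local homomorphism of Noetherian local rings with $\mathfrak mA'=\mathfrak m'$. A sequence of $A$-modules is exact if and only if it is exact after tensoring with $A'$. For each module $N$ we have $\ell_{A'}(N\otimes A')=\ell_A(N)$ and $\dim(N\otimes A')=\dim N$. If $F$ is a small complex over $A$, then $F\otimes A'$ is small and $\chi_{F\otimes A'}(N\otimes A')=\chi_F(N)$. For each proper ideal $\mathfrak a\subset A$, the map $A/\mathfrak a\to A'/\mathfrak aA'$ satisfies the same hypotheses.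
\end{lemma}

\begin{proof}
A flat local homomorphism is faithfully flat, and flatness is stable under base change; this gives the first and last claims. The dimension formula for the flat local map $A/\operatorname{ann}N\to A'/(\operatorname{ann}N)A'$, whose closed fiber is a field, gives the equality of dimensions; in particular $N$ has finite length if and only if $N\otimes A'$ has. A composition series of $N$ becomes one of $N\otimes A'$, since $A/\mathfrak m\otimes A'=A'/\mathfrak m'$. Finally, homology commutes with flat base change.
\end{proof}

Four textbook facts about a Noetherian local ring $R$ will be used.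
\begin{itemize}
\item \emph{Auslander--Buchsbaum formula.} If $M\neq0$ has finite projective dimension, then $\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}R$.
\item \emph{Acyclicity lemma of Peskine--Szpiro.} Let $0\to L_s\to\dots\to L_0$ be a complex with $\operatorname{depth}L_j\ge j$ for all $j$ (the zero module has infinite depth) and $H_j(L)$ of finite length for $j>0$. Then $H_j(L)=0$ for $j>0$.
\item \emph{Serre's formula for Koszul complexes.} If $a=(a_1,\dots,a_d)$ is a system of parameters of $R$, $K(a)$ its Koszul complex, and $\dim N<d$, then $\chi_{K(a)}(N)=0$.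
\item \emph{Flatness over parameters.} If $R$ is Cohen--Macaulay, contains a field $k$, and $a$ is a system of parameters, then $k[Y_1,\dots,Y_d]\to R$, $Y_u\mapsto a_u$, is flat. Indeed $\operatorname{Tor}_1^{k[Y]}(k,R)=H_1(K(a))=0$, and the local criterion of flatness applies to $k[Y]_{(Y)}\to R$.
\end{itemize}
The acyclicity lemma is used in the following form, which is its special case $L=F\otimes M$.

\begin{lemma}\label{lem:acyc}
Let $R$ be Cohen--Macaulay local of dimension $d$, let $F$ be a small complex concentrated in degrees $0,\dots,d$, and let $M$ be zero or of depth $d$. Then $H_j(F\otimes M)=0$ for $j>0$.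
\end{lemma}

\section{Eigenspaces of Frobenius}\label{sec:frob}

In this section we assume Theorem~\ref{thm:B} and prove Theorems~\ref{thm:C} and~\ref{thm:A}. The complexes $F^{(n)}$ change with $n$, while Theorem~\ref{thm:B} concerns one complex. The first step therefore moves Frobenius from the complex to the module.

Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$ with perfect residue field $K$, and suppose that $\varphi$ is a finite homomorphism. For a module $M$ let $\varphi_*M$ be the abelian group $M$ with $a\in R$ acting as $a^p$. Then $\varphi_*$ is an exact functor on finitely generated modules, so it acts on $G_0(R)$. It preserves dimension, because the annihilators of $M$ and $\varphi_*M$ have the same radical. It preserves length, because $\varphi_*K\cong K$ for perfect $K$; this is the first use of perfectness. If $F$ is small, so is $F^{(n)}$: for $P\ne\mathfrak m$, the complex $(F^{(n)})_P$ is the base change of the contractible complex $F_P$ along the $n$-th power of the Frobenius of $R_P$. Moreover $F\otimes_R\varphi_*^nM=\varphi^n_*(F^{(n)}\otimes_RM)$: both sides have the groups $M^{\operatorname{rank}F_j}$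 as terms, the matrices of $F$ with entries raised to the power $p^n$ as differentials, and $R$ acting through $\varphi^n$. Hence
\begin{equation}\label{eq:proj}
\chi_{F^{(n)}}(M)=\chi_F(\varphi_*^nM).
\end{equation}

It remains to understand the powers of $\varphi_*$ on $G_0(R)_{\mathbb Q}=G_0(R)\otimes\mathbb Q$. Let $\mathcal F_j\subset G_0(R)_{\mathbb Q}$ be the span of the classes of modules of dimension at most $j$, with $\mathcal F_{-1}=0$. By prime filtrations, $\mathcal F_j$ is spanned by the $[R/P]$ with $\dim R/P\le j$.

\begin{lemma}\label{lem:eigen}
Let $R$ be a complete Noetherian local ring of dimension $d$ and characteristic $p$ with perfect residue field $K$. Then $\varphi$ is finite. With $V_j=\ker(\varphi_*-p^j)\subset G_0(R)_{\mathbb Q}$ we have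
\[
G_0(R)_{\mathbb Q}=\bigoplus_{j=0}^dV_j,\qquad V_j\subset\mathcal F_j\subset\bigoplus_{u\le j}V_u .
\]
\end{lemma}

\begin{proof}
By Cohen's structure theorem $R$ contains a coefficient field $K$ and is a quotient of a power series ring over $K$. As $K$ is perfect, $A=K[[y_1,\dots,y_j]]$ is free over $A^p=K[[y_1^p,\dots,y_j^p]]$ on the $p^j$ monomials with exponents less than $p$. So $\varphi$ is finite on power series rings over $K$ and on their quotients.

Let $\dim R/P=j$. Then $R/P$ is finite over a subring $A=K[[y_1,\dots,y_j]]$. Let $\kappa$ and $L$ be the fraction fields of $R/P$ and $A$. From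
\[
[\kappa:\kappa^p]\,[\kappa^p:L^p]=[\kappa:L]\,[L:L^p]\qquad\text{and}\qquad[\kappa^p:L^p]=[\kappa:L]<\infty
\]
we get $[\kappa:\kappa^p]=[L:L^p]=p^j$. So $\varphi_*(R/P)$ has rank $p^j$ over $R/P$, and $\varphi_*[R/P]\equiv p^j[R/P]$ modulo $\mathcal F_{j-1}$. Since $\varphi_*$ preserves $\mathcal F_{j-1}$, we obtain $(\varphi_*-p^j)\mathcal F_j\subset\mathcal F_{j-1}$.

Consequently $\prod_{u\le j}(\varphi_*-p^u)$ kills $\mathcal F_j$. An operator killed by a polynomial with distinct rational roots is diagonalizable, so $\mathcal F_j\subset\bigoplus_{u\le j}V_u$; for $j=d$ this is the direct sum decomposition. Finally, $\prod_{u=j+1}^d(\varphi_*-p^u)$ maps $G_0(R)_{\mathbb Q}=\mathcal F_d$ into $\mathcal F_j$ and acts on $V_j$ as the nonzero scalar $\prod_{u=j+1}^d(p^j-p^u)$. Hence $V_j\subset\mathcal F_j$.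
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Frobenius pullback commutes with completion, so by Lemma~\ref{lem:flat} we may assume $R$ complete. By Lemma~\ref{lem:eigen}, $[M]=\sum_{j\le\dim M}v_j$ with $v_j\in V_j$, and \eqref{eq:proj} gives
\[
\chi_{F^{(n)}}(M)=\sum_{j\le\dim M}\chi_F(v_j)\,p^{jn}\qquad(n\ge0).
\]
For $j\le d/2$ the class $v_j$ lies in $\mathcal F_j$, on which $\chi_F$ vanishes by Theorem~\ref{thm:B}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The completion of $R$ is Cohen--Macaulay of dimension $d$, hence equidimensional, so Theorem~\ref{thm:C} applies. Let $F$ be the minimal free resolution of $R/I$. It is small, and it has length $d$ by the Auslander--Buchsbaum formula. The small complex $F^{(n)}$ also lives in degrees $0,\dots,d$, so it is exact in positive degrees by Lemma~\ref{lem:acyc}; this is the second use of the Cohen--Macaulay property. The map $F_1\to F_0=R$ is a row of generators of $I$, so $H_0(F^{(n)})=R/I^{[p^n]}$. Theorem~\ref{thm:C} with $M=R$ gives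
\[
\ell_R(R/I^{[p^n]})=\chi_{F^{(n)}}(R)=\sum_{d/2<i\le d}\beta_i'\,p^{in}\qquad(n\ge0)
\]
with $\beta_i'\in\mathbb Q$. Two polynomials that agree at the infinitely many points $p^n$, $n>0$, are equal. So the $\beta_i$ of \eqref{eq:poly} are the $\beta_i'$, and they vanish for $i\le d/2$.
\end{proof}

\section{Varieties: reduction to Chern characters}\label{sec:var}

A \emph{variety} over a field is a separated scheme of finite type over it. This section and the next prove the geometric case of Theorem~\ref{thm:B}.

\begin{proposition}\label{prop:var}
Let $k$ be an algebraically closed field, $X$ an integral $k$-variety of dimension $d>0$, $x\in X$ a closed point, $R=\mathcal O_{X,x}$, $F$ a small complex over $R$, and $N$ a module with $2\dim N\le d$. Then $\chi_F(N)=0$.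
\end{proposition}

\subsection{From the local ring to a projective variety}\label{sec:global}
The invariant $\chi_F$ is local, while Riemann--Roch computes global Euler characteristics. To connect them, replace $X$ by the projective closure of an affine neighborhood of $x$; this does not change $R$. The matrices of $F$ define a complex $\tilde F$ of free modules on an open neighborhood $j:U\hookrightarrow X$ of $x$. Its homology sheaves are coherent with stalks of finite length at $x$, so $x$ is isolated in their supports, and after shrinking $U$ the complex $\tilde F$ is exact on $U\setminus x$. The complex $Rj_*\tilde F$ restricts to $\tilde F$ on $U$ and to $0$ on $X\setminus x$. It is therefore \emph{perfect}, that is, locally quasi-isomorphic to a bounded complex of vector bundles. As $X$ is projective, it is globally quasi-isomorphic to a bounded complex $\mathcal E$ of vector bundles $\mathcal E^r$ \cite[2.3.1]{TT}. Thus $\mathcal E$ is exact on $X\setminus x$, and $\mathcal E_x$ is homotopy equivalent to $F$, because bounded free complexes that are isomorphic in the derived category are homotopy equivalent.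

A bounded exact complex of vector bundles is locally split, so it stays exact under any pullback and after tensoring with any sheaf. For a coherent sheaf $\mathcal G$ on $X$ the cohomology sheaves of $\mathcal E\otimes\mathcal G$ are therefore supported at $x$. As the residue field at $x$ is $k$, their Euler characteristics are the lengths of their stalks, and additivity of $\chi(X,-)$ gives
\begin{equation}\label{eq:global}
\sum_r(-1)^r\chi(X,\mathcal E^r\otimes\mathcal G)=\sum_r(-1)^r\chi\bigl(X,\mathcal H^r(\mathcal E\otimes\mathcal G)\bigr)=\chi_F(\mathcal G_x).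
\end{equation}

\subsection{A surface, by hand}\label{sec:surface}
Let $d=2$. Suppose there is a morphism $\pi:Z\to X$ from a smooth projective surface that is an isomorphism over $X\setminus x$, and that $V=\pi^{-1}(x)_{\mathrm{red}}$ is an irreducible curve with $V^2<0$. For example, $X$ may be the projective cone over a smooth curve and $\pi$ the blow-up of the vertex. We show that $\chi_F(R/P)=0$ for $\dim R/P\le1$.

Since $\mathcal E$ is exact somewhere, $\sum_r(-1)^r\operatorname{rank}\mathcal E^r=0$, and this number is $\chi_F(k)$. Consider the line bundle $\mathcal L=\bigotimes_r(\det\pi^*\mathcal E^r)^{\otimes(-1)^r}$ on $Z$. Two different reasons make it trivial on two complementary pieces. On $Z\setminus V$ it is trivial because $\pi^*\mathcal E$ is exact there, so $\mathcal L\cong\mathcal O_Z(aV)$ for some integer $a$. On $V$ it is trivial because $V$ maps to a point, so $aV^2=0$. As $V^2\neq0$, we get $a=0$, and $\mathcal L$ is trivial on $Z$.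

Now let $Y\subset X$ be the curve through $x$ defined by $P$, and $g:Y''\to X$ the normalization of $Y$. It lifts to $f:Y''\to Z$, since $Y''$ is a smooth curve, $Z$ is proper and $\pi$ is birational along $Y$. Riemann--Roch on $Y''$ gives
\[
\sum_r(-1)^r\chi(Y'',g^*\mathcal E^r)=\deg f^*\mathcal L+\Bigl(\sum_r(-1)^r\operatorname{rank}\mathcal E^r\Bigr)\chi(Y'',\mathcal O_{Y''})=0 .
\]
As $g$ is finite, the left side equals $\chi_F((g_*\mathcal O_{Y''})_x)$ by \eqref{eq:global}. This module has rank one over $R/P$, so its class is $[R/P]$ plus a multiple of $[k]$, and $\chi_F(R/P)=0$.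

The general proof has the same two parts: characteristic classes of $\pi^*\mathcal E$ vanish on a smooth model $Z$, and Riemann--Roch on a smooth model of $Y$ mapping to $Z$ turns this into the vanishing of $\chi_F$. The Chern character replaces the rank and the determinant.

\subsection{Alterations and Chern characters}
A resolution of singularities is more than we need. By de Jong \cite[Thm.~4.1]{dJ}, every integral projective variety over $k$ has an \emph{alteration}: a surjective, generically finite morphism from an integral smooth projective variety of the same dimension. Fix an alteration $\pi:Z\to X$.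

Fix a prime $l\ne\operatorname{char}k$. On any scheme $T$ over $\mathbb Z[1/l]$, a vector bundle has Chern classes $c_j\in H^{2j}(T,\mathbb Z/l^\nu(j))$ in \'etale cohomology, compatible in $\nu$ and with pullback, and satisfying the Whitney formula. They define classes in $H^{2j}(T,\mathbb Q_l(j))=\bigl(\varprojlim_\nu H^{2j}(T,\mathbb Z/l^\nu(j))\bigr)\otimes\mathbb Q$. The component $\mathrm{ch}_j$ of the Chern character is additive on short exact sequences of bundles, $\mathrm{ch}_0$ is the rank, $\mathrm{ch}_1=c_1$, and $j!\,\mathrm{ch}_j$ is a polynomial with integer coefficients in $c_1,\dots,c_j$ for $j\geq1$. For a bounded complex of bundles put $\mathrm{ch}_j(\mathcal E)=\sum_r(-1)^r\mathrm{ch}_j(\mathcal E^r)$. If the complex is exact, its kernels are bundles, it breaks into short exact sequences, and $\mathrm{ch}_j(\mathcal E)=0$.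

\begin{proposition}\label{prop:ch}
Let $k$ be algebraically closed, $X$ an integral projective $k$-variety of dimension $d>0$, $x\in X$ a closed point, $\pi:Z\to X$ an alteration, and $\mathcal E$ a bounded complex of vector bundles on $X$ that is exact on $X\setminus x$. Then $\mathrm{ch}_j(\pi^*\mathcal E)=0$ in $H^{2j}(Z,\mathbb Q_l(j))$ whenever $0\le 2j\le d$.
\end{proposition}

\begin{proof}[Proof of Proposition~\ref{prop:var} from Proposition~\ref{prop:ch}]
By a prime filtration we may take $N=R/P$, and we use induction on $i=\dim R/P\le d/2$. Let $Y\subset X$ be the integral subvariety with generic point $P$; then $x\in Y$ and $\dim Y=i$.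

We need a smooth projective variety of dimension $i$ that maps onto $Y$ through $Z$. The fiber of $\pi$ over the generic point of $Y$ is nonempty and of finite type over $k(Y)$. Let $Y'\subset Z$ be the closure of a closed point of this fiber. Its function field is finite over $k(Y)$, so $\dim Y'=i$ and $\pi(Y')=Y$. Let $Y''\to Y'$ be an alteration, $f:Y''\to Z$ the resulting map, and $g=\pi f$. The Hirzebruch--Riemann--Roch theorem on $Y''$ involves only $\mathrm{ch}_j$ with $j\le i\le d/2$, so Proposition~\ref{prop:ch} gives
\[
\sum_r(-1)^r\chi(Y'',g^*\mathcal E^r)=\sum_{j\le i}\int_{Y''}f^*\mathrm{ch}_j(\pi^*\mathcal E)\cdot\mathrm{td}_{i-j}(Y'')=0 .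
\]
By the Leray spectral sequence and the projection formula,
\[
\chi(Y'',g^*\mathcal E^r)=\sum_b(-1)^b\chi(X,\mathcal E^r\otimes R^bg_*\mathcal O_{Y''}).
\]
With \eqref{eq:global} this yields $\sum_b(-1)^b\chi_F\bigl((R^bg_*\mathcal O_{Y''})_x\bigr)=0$. The sheaves $R^bg_*\mathcal O_{Y''}$ are coherent $\mathcal O_Y$-modules. The map $Y''\to Y$ is proper and generically finite, hence finite over a dense open subset of $Y$. So the stalk at $x$ has rank $e=[k(Y''):k(Y)]\ge1$ over $R/P$ for $b=0$ and rank $0$ for $b>0$. Therefore
\[
0=e\,\chi_F(R/P)+\bigl(\text{an integral combination of }\chi_F(R/P')\text{ with }\dim R/P'<i\bigr).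
\]
The lower terms are absent for $i=0$ and vanish by induction for $i>0$. Hence $\chi_F(R/P)=0$.
\end{proof}

\section{Vanishing of the Chern character}\label{sec:ch}

We prove Proposition~\ref{prop:ch}. Over an algebraically closed field we fix an isomorphism $\mathbb Z_l(1)\cong\mathbb Z_l$ and omit Tate twists.

\subsection{Where $d/2$ comes from}\label{sec:model}
The following special case is not used later; it extends the argument of Section~\ref{sec:surface} to all dimensions and shows the bound. Suppose that $\pi$ is an isomorphism over $X\setminus x$ and that $V=\pi^{-1}(x)_{\mathrm{red}}$ is a smooth irreducible divisor $\iota:V\to Z$ whose conormal bundle is ample, with first Chern class $h$. This is the situation for the blow-up of the vertex of the projective cone over a smooth projective variety $V$. Let $j\ge1$. The class $\mathrm{ch}_j(\pi^*\mathcal E)$ restricts to zero on $Z\setminus V$, so by the Gysin sequence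
\[
H^{2j-2}(V)\xrightarrow{\ \iota_*\ }H^{2j}(Z)\to H^{2j}(Z\setminus V)
\]
it equals $\iota_*a$ for some $a$. It also restricts to zero on $V$, since $V$ maps to a point, so $0=\iota^*\iota_*a=-ha$. By the hard Lefschetz theorem on $V$, which has dimension $d-1$, multiplication by $h^{d+1-2j}$ is injective on $H^{2j-2}(V)$ if $d+1-2j\geq0$. The exponent is at least $1$ exactly when $2j\le d$, and then $ha=0$ forces $a=0$. For $d=2$, $j=1$ this is the condition $V^2\ne0$. For $2j=d+1$ the class $a$ lies in the middle cohomology of $V$, where $h$ may have a kernel; Section~\ref{sec:sharp} exploits such a kernel.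

In general $X$ may be singular along positive-dimensional subvarieties through $x$, the map $\pi$ need not be birational, and its fibers are arbitrary. What survives is this. The class $\mathrm{ch}_j(\mathcal E)$ comes from the cohomology $H^{2j}_x(X)$ with support in $x$, and we show that the map $H^{2j}_x(X)\to H^{2j}(Z)$ is zero for $2j\le d$, by factoring it through the local intersection cohomology of $X$ at $x$. The factorization uses the decomposition theorem, which we quote over the algebraic closure of a finite field, so we first reduce to that case.

\subsection{Reduction to finite fields}\label{sec:spread}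
By the limit arguments of \cite[\S\S 8, 9, 12]{EGA} there are a finitely generated $\mathbb Z[1/l]$-subalgebra $A\subset k$ and models $\mathcal X$, $\mathcal Z$, $\mathcal Z\to\mathcal X$, $\sigma$, $\mathcal E_A$ over $A$ whose base changes to $k$ are $X$, $Z$, $\pi$, $x$, $\mathcal E$. The point $\operatorname{Spec}k\to\operatorname{Spec}A$ lies over the generic point $\eta$. A constructible subset of $\operatorname{Spec}A$ that misses $\eta$ can be removed by inverting one element of $A$. After finitely many such localizations the following hold.
\begin{itemize}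
\item $\mathcal X\to\operatorname{Spec}A$ is projective with fibers of dimension $d$, and $\sigma$ is a section.
\item $\theta:\mathcal Z\to\operatorname{Spec}A$ is smooth and projective with geometrically connected fibers of dimension $d$.
\item $\mathcal Z\to\mathcal X$ is surjective. (The complement of its closed image is open, and its constructible image in $\operatorname{Spec}A$ misses $\eta$ because $\pi$ is surjective.)
\item $\mathcal E_A$ is a bounded complex of vector bundles on $\mathcal X$, exact off $\sigma$. (The part of the support of its cohomology outside $\sigma$ is locally closed. Its constructible image misses $\eta$, because $k$ is faithfully flat over the residue field of $\eta$ and $\mathcal E$ is exact off $x$.)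
\end{itemize}
In particular the restriction of $\mathcal E_A$ to each geometric fiber of $\mathcal X$ is exact off the point given by $\sigma$.

By smooth and proper base change, $R^{2j}\theta_*\mathbb Z/l^\nu(j)$ is locally constant, with stalk $H^{2j}(\mathcal Z_{\bar a},\mathbb Z/l^\nu(j))$ at a geometric point $\bar a$. The class $j!\,\mathrm{ch}_j$ of the pullback of $\mathcal E_A$ to $\mathcal Z$ gives global sections $s_\nu$, whose values at $\bar a$ are the corresponding classes on $\mathcal Z_{\bar a}$. Suppose that $\mathrm{ch}_j$ vanishes with $\mathbb Q_l$-coefficients at one geometric point. Then there is $c$ such that $l^cs_\nu$ vanishes at that point for all $\nu$. Since $A$ is a domain, $\operatorname{Spec}A$ is connected, so the sections $l^cs_\nu$ vanish everywhere, and $\mathrm{ch}_j$ vanishes with $\mathbb Q_l$-coefficients at $\operatorname{Spec}k$.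

Take the geometric point over a closed point of $\operatorname{Spec}A$, whose residue field is a finite field $\mathbb F_q$. The fiber of $\mathcal Z$ is smooth and connected, hence integral. The fiber of $\mathcal X$ is its image, hence irreducible of dimension $d$. We replace it by its reduction, through which the map from the reduced fiber of $\mathcal Z$ factors. A surjection between integral varieties of the same dimension is generically finite. So it suffices to prove Proposition~\ref{prop:ch} when $k=\overline{\mathbb F}_q$ and $\pi:Z\to X$ is defined over a finite field. We may also extend coefficients from $\mathbb Q_l$ to $\overline{\mathbb Q}_l$.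

\subsection{Recollections on perverse sheaves}\label{sec:perv}
For a variety $T$ over $k$ let $D(T)$ be the bounded derived category of constructible $\overline{\mathbb Q}_l$-sheaves, and $D^{\ge a}(T)$ the subcategory of complexes with cohomology sheaves only in degrees $\ge a$. We use the following facts.
\begin{enumerate}
\item[(P1)] $\operatorname{Hom}(\overline{\mathbb Q}_l[a],P)=H^{-a}(T,P)$. For a closed point $i_x:x\to T$ one has $H^m_x(T,P)=H^m(i_x^!P)$, and the sequence $H^m_x(T,P)\to H^m(T,P)\to H^m(T\setminus x,P)$ is exact.
\item[(P2)] Direct images $Rf_*$ preserve $D^{\ge a}$. For a closed immersion $i:W\to X$ we have $i^!i_*=\mathrm{id}$. For $\pi:Z\to X$ with $T=\pi^{-1}(W)$, $i':T\to Z$ and $\pi_T:T\to W$ we have $i^!R\pi_*=R\pi_{T*}\,i'^!$.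
\item[(P3)] The dualizing complex $\omega_T$ satisfies $i'^!\omega_Z=\omega_T$, and $\omega_Z=\overline{\mathbb Q}_l[2d]$ for $Z$ smooth of pure dimension $d$. Moreover $\omega_T\in D^{\ge-2\dim T}(T)$. To see this, take $T$ reduced, let $j:T^\circ\to T$ be a smooth dense open subset with complement $i:T'\to T$, and apply induction on the dimension and (P2) to the triangle $i_*\omega_{T'}\to\omega_T\to Rj_*\omega_{T^\circ}$.
\item[(P4)] The perverse $t$-structure is defined as follows: $P\in{}^pD^{\le0}(T)$ if $\dim\operatorname{Supp}\mathcal H^{-a}(P)\le a$ for all $a$, and $P\in{}^pD^{\ge0}(T)$ if its Verdier dual is in ${}^pD^{\le0}(T)$; shifts give ${}^pD^{\geq a}$. On a point this is the usual $t$-structure. For a closed immersion $i$, the functor $i^!$ preserves ${}^pD^{\ge a}$.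
\item[(P5)] Let $W$ be an integral variety, $j:W^\circ\to W$ a smooth dense open subset with complement $i_D:D\to W$, and $L$ a local system (lisse sheaf) on $W^\circ$. The intersection complex $IC(W,L)=j_{!*}(L[\dim W])$ restricts to $L[\dim W]$ on $W^\circ$, does not change if $W^\circ$ is replaced by a smaller dense open subset, and satisfies $i_D^!IC(W,L)\in{}^pD^{\ge1}(D)$. If $W$ is closed in $X$, we write $IC(W,L)$ also for its direct image on $X$.
\item[(P6)] \emph{Decomposition theorem} \cite[5.1.14, 5.3.8, 5.4.5]{BBD}. Let $\pi:Z\to X$ be proper and defined over a finite field, with $Z$ smooth of pure dimension $d$. Then $K=R\pi_*\overline{\mathbb Q}_l[d]$ is pure, and over $\overline{\mathbb F}_q$ it is a finite sum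
\[
K\cong\bigoplus_aIC(W_a,L_a)[n_a]
\]
with $W_a\subset X$ closed and integral, $L_a$ an irreducible local system on a smooth dense open subset of $W_a$, and $n_a\in\mathbb Z$.
\end{enumerate}

\subsection{Proof of Proposition~\ref{prop:ch}}
Let $k=\overline{\mathbb F}_q$ and let $K$ be as in (P6). Write $K=K_1\oplus K_2$, where $K_1$ is the sum of the terms with $W_a=X$ and $K_2$ the sum of the others. The pullback $\pi^*$ on cohomology is induced by the adjunction map $\overline{\mathbb Q}_l[d]\to K$. We show that this map lands in $K_1$, and that $K_1$ has no cohomology with support in $x$ in the relevant degrees.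

\smallskip
\noindent\emph{(i) If $W_a=X$, then $n_a=0$.} Over a small dense open subset of $X$ the map $\pi$ is finite, so $K$ is concentrated in degree $-d$, while the summand is $L_a[d+n_a]$, which is nonzero in degree $-d-n_a$.

\smallskip
\noindent\emph{(ii) $\operatorname{Hom}(\overline{\mathbb Q}_l[d],K_2)=0$.} Let $P$ be a summand with support $W=W_a\ne X$, and use the notation of (P2). As $\pi$ is surjective, $T\ne Z$, and as $Z$ is irreducible, $\dim T\le d-1$. By (P3), $i'^!\overline{\mathbb Q}_l=\omega_T[-2d]$ lies in $D^{\ge2d-2\dim T}\subset D^{\ge2}$. By (P2), $i^!K=R\pi_{T*}\,i'^!\overline{\mathbb Q}_l[d]$ lies in $D^{\ge2-d}$. Now $P=i_*i^!P$, and $i^!P$ is a direct summand of $i^!K$, so $P\in D^{\ge2-d}(X)$. Hence $\operatorname{Hom}(\overline{\mathbb Q}_l[d],P)=H^{-d}(X,P)=0$.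

\smallskip
\noindent\emph{(iii) $H^m_x(X,K_1)=0$ for $m\le0$.} By (i), $K_1$ is a sum of complexes $IC(X,L)$. Since $d>0$, we may shrink the open set on which $L$ is given so that $x$ lies in its complement $D$. Then $i_D^!IC(X,L)\in{}^pD^{\ge1}(D)$ by (P5). Applying (P4) to the inclusion of $x$ in $D$ gives $i_x^!IC(X,L)\in D^{\ge1}(x)$.

\smallskip
Consider the commutative diagram whose vertical maps are induced by the adjunction map:
\[
\begin{array}{ccc}
H^{2j}_x(X,\overline{\mathbb Q}_l)&\longrightarrow&H^{2j}(X,\overline{\mathbb Q}_l)\\[2pt]
\big\downarrow&&\big\downarrow{\scriptstyle\pi^*}\\[2pt]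
H^{2j-d}_x(X,K)&\longrightarrow&H^{2j-d}(X,K)=H^{2j}(Z,\overline{\mathbb Q}_l).
\end{array}
\]
By (ii) the left vertical map factors through $H^{2j-d}_x(X,K_1)$, which is zero for $2j\le d$ by (iii). Since $\mathcal E$ is exact on $X\setminus x$, the class $\mathrm{ch}_j(\mathcal E)$ restricts to zero there, so by (P1) it comes from the upper left group. Therefore $\mathrm{ch}_j(\pi^*\mathcal E)=\pi^*\mathrm{ch}_j(\mathcal E)=0$. This proves Proposition~\ref{prop:ch}, and with it Proposition~\ref{prop:var}. \qed

\section{Algebraization: proof of Theorem~\ref{thm:B}}\label{sec:alg}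

A complete local ring containing a field is a quotient of a power series ring, and Artin approximation replaces power series solutions of polynomial equations by algebraic ones. The difficulty is that the three things we must preserve are not equations: the number $\chi_F(N)$, the bound on $\dim N$, and the dimension $d$ of \emph{every} component of the ring. The last point matters, since a perturbed prime ideal need not be prime, and Remark~\ref{rem:hyp} shows that a small component destroys the conclusion. We encode all three in exact sequences and in upper bounds for dimensions, and these persist under small perturbations.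

\subsection{Two perturbation lemmas}

\begin{lemma}\label{lem:exact}
Let $(S,\mathfrak m)$ be Noetherian local and $S^{a_1}\xrightarrow{f}S^{a_2}\xrightarrow{g}S^{a_3}$ exact. There is $c_0$ such that, if $c\ge c_0$, $f'\equiv f$ and $g'\equiv g$ modulo $\mathfrak m^c$, and $g'f'=0$, then $S^{a_1}\xrightarrow{f'}S^{a_2}\xrightarrow{g'}S^{a_3}$ is exact.
\end{lemma}

\begin{proof}
Put $\mathfrak m^s=S$ for $s\le0$. By the Artin--Rees lemma there is $r\ge0$ with $\mathfrak m^sS^{a_3}\cap\operatorname{im}g\subset g(\mathfrak m^{s-r}S^{a_2})$ and $\mathfrak m^sS^{a_2}\cap\operatorname{im}f\subset f(\mathfrak m^{s-r}S^{a_1})$ for all $s\ge0$. Take $c_0=r+1$. Let $z\in\ker g'\cap\mathfrak m^sS^{a_2}$ with $s\geq0$. Then $gz=(g-g')z\in\mathfrak m^{s+c}S^{a_3}\cap\operatorname{im}g$, so $gz=gy$ with $y\in\mathfrak m^{s+1}S^{a_2}$. Now $z-y\in\operatorname{im}f\cap\mathfrak m^sS^{a_2}$, so $z-y=fw$ with $w\in\mathfrak m^{s-r}S^{a_1}$. The element $z-f'w=y+(f-f')w$ lies in $\mathfrak m^{s+1}S^{a_2}$, because $c+s-r\ge s+1$, and in $\ker g'$, because $g'f'=0$. Iterating from $s=0$, every $z\in\ker g'$ lies in $\operatorname{im}f'+\mathfrak m^sS^{a_2}$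 for all $s$. Krull's intersection theorem for $\operatorname{coker}f'$ gives $z\in\operatorname{im}f'$.
\end{proof}

\begin{lemma}\label{lem:dim}
Let $(S,\mathfrak m)$ be Noetherian local, $\mathfrak a=(\alpha_1,\dots,\alpha_w)$ an ideal, and $e\ge0$ with $\dim S/\mathfrak a\le e$. There is $c_0$ such that $\dim S/\mathfrak a'\le e$ whenever $\mathfrak a'=(\alpha'_1,\dots,\alpha'_w)$ with $\alpha'_u\equiv\alpha_u$ modulo $\mathfrak m^{c_0}$.
\end{lemma}

\begin{proof}
Choose $z_1,\dots,z_e\in\mathfrak m$ and $t$ with $\mathfrak m^t\subset\mathfrak a+(z)$, and take $c_0=t+1$. Then $\mathfrak m^t\subset\mathfrak a'+(z)+\mathfrak m^{t+1}$, so $\mathfrak m^t\subset\mathfrak a'+(z)$ by Nakayama's lemma.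
\end{proof}

\subsection{The data to be approximated}
By Lemma~\ref{lem:flat} we may assume that $R$ is complete. As it contains a field, it has a coefficient field $K$. By a prime filtration we may take $N=R/\tilde P$. Let $\mathfrak q\subset\tilde P$ be a minimal prime of $R$; then $\dim R/\mathfrak q=d$ by equidimensionality, and by Lemma~\ref{lem:small}(c) we may replace $R$ by $R/\mathfrak q$. So
\[
S=K[[x_1,\dots,x_n]],\qquad R=S/Q,\qquad N=T=S/P,
\]
with primes $Q\subset P$, $\dim S/Q=d$, and $i=\dim S/P\le d/2$. Let $\mathfrak m$ be the maximal ideal of $S$. We choose the following matrices over $S$ and record relations among them.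
\begin{enumerate}
\item[(a)] The minimal free resolution $G:0\to G_s\to\dots\to G_0=S$ of $S/Q$, with maps $g_j$ and $g_1=(q_1,\dots,q_a)$. Relations: $g_jg_{j+1}=0$. As $S/Q$ is a domain of dimension $d\ge1$, its depth is at least $1$, so $s\le n-1$. (If $Q=0$, then $s=0$ and there are no maps.)
\item[(b)] Generators $b=(b_1,\dots,b_w)$ of $P$. Relations: $q_\lambda=\sum_u\gamma_{\lambda u}b_u$.
\item[(c)] Matrices $D_j$ lifting the differentials of $F$, where $F_j=R^{f_j}$. Relations: $D_jD_{j+1}=\sum_\lambda q_\lambda M_{j,\lambda}$.
\item[(d)] Lifts $h_{v,j}$ of null-homotopies of $x_v^t$ on $F$, which exist for some $t$ by Lemma~\ref{lem:small}(d). Relations: $x_v^t\cdot1-D_{j+1}h_{v,j}-h_{v,j-1}D_j=\sum_\lambda q_\lambda M'_{v,j,\lambda}$.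
\item[(e)] Exact sequences
\[
S^{u_j}\xrightarrow{E_j}S^{f_j}\oplus S^{wf_{j-1}}\xrightarrow{(D_j,\,b)}S^{f_{j-1}},
\qquad
S^{v_j}\xrightarrow{V_j}S^{u_j}\oplus S^{f_{j+1}}\oplus S^{wf_j}\xrightarrow{(E^1_j,\,-D_{j+1},\,-b)}S^{f_j},
\]
where $b$ also denotes the map $(y_1,\dots,y_w)\mapsto\sum_ub_uy_u$ from $(S^f)^w$ to $S^f$, and $E^1_j$ is the first component of $E_j$. Relations: the two composites are zero.
\end{enumerate}
The sequences (e) present the homology of $F\otimes T$ as a cokernel. The first gives $\operatorname{im}E^1_j=\{y\in S^{f_j}:D_jy\in PS^{f_{j-1}}\}$, the preimage of the cycles of $F\otimes T$. It contains $\operatorname{im}D_{j+1}+PS^{f_j}$, the preimage of the boundaries, by (b) and (c). If $V^1_j:S^{v_j}\to S^{u_j}$ is the first component of $V_j$, the second sequence gives $\operatorname{im}V_j^1=(E^1_j)^{-1}(\operatorname{im}D_{j+1}+PS^{f_j})$. Hence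
\begin{equation}\label{eq:homology}
H_j(F\otimes T)=\operatorname{im}E^1_j/(\operatorname{im}D_{j+1}+PS^{f_j})\cong\operatorname{coker}V^1_j .
\end{equation}
This derivation used only the relations (b), (c) and the exactness in (e).

\subsection{Approximation}
Let $S_0$ be the henselization of $K[x_1,\dots,x_n]_{(x)}$. It is the filtered colimit of the local rings $A=B_{\mathfrak n}$, where $B$ is an \'etale $K[x]$-algebra and $\mathfrak n$ a prime over $(x)$ with residue field $K$. Each such $A$ has maximal ideal $(x)A$ and completion $S$, so $S_0$ is the filtered union of the subrings $A\subset S$, and $\hat S_0=S$. The relations (a)--(e) are finitely many polynomial equations with coefficients in $S_0$ in the entries of the matrices. By Artin's approximation theorem \cite[Thm.~1.10]{Artin}, for every $c$ they have a solution in $S_0$ congruent to the given one modulo $\mathfrak m^c$. We mark it by primes and fix $c$ so large that the finitely many conditions below hold. All entries lie in one ring $A=B_{\mathfrak n}$.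

Let $k$ be an algebraic closure of $K$. As $B/\mathfrak n=K$, the ideal $\mathfrak n(B\otimes_Kk)$ is maximal; let $S_1$ be the localization of $B\otimes_Kk$ at it. It is a regular local ring of dimension $n$, since $B\otimes_Kk$ is \'etale over $k[x]$. Both maps
\[
S\longleftarrow A\longrightarrow S_1
\]
satisfy the hypotheses of Lemma~\ref{lem:flat}. So exactness, lengths and dimensions of objects defined over $A$ can be computed over $S$, where they are compared with the original data, and then used over $S_1$, where Proposition~\ref{prop:var} applies. Let $Q'=(q')$ and $P'=(b')$ be the ideals of $A$ given by the approximation; $Q'\subset P'$ by (b), and both are proper. Put $R_1=S_1/Q'S_1$ and $T_1=S_1/P'S_1$. By Lemmas~\ref{lem:dim} and~\ref{lem:flat},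
\[
\dim R_1\le d,\qquad\dim T_1\le i .
\]

\subsection{The ring $R_1$ is equidimensional of dimension $d$}
We must exclude components of dimension less than $d$. Such a component forces large projective dimension at a prime of small height, and projective dimension is detected by ideals of minors of the resolution, for which Lemma~\ref{lem:dim} is available. Let $G$ be a finite free resolution of a module $M$ over a Noetherian domain, let $r_j=\sum_{u\ge j}(-1)^{u-j}\operatorname{rank}G_u$, and let $I_r(g)$ be the ideal of $r\times r$ minors of $g$. For $j\ge1$, $r_j$ is the rank of $g_j$, and for every prime $\mathfrak p$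
\begin{equation}\label{eq:pd}
\operatorname{pd}M_{\mathfrak p}<j\iff(\operatorname{coker}g_j)_{\mathfrak p}\text{ is free}\iff I_{r_j}(g_j)\not\subset\mathfrak p
\end{equation}
\cite[\S1.4]{BH}; the first equivalence holds because $\operatorname{coker}g_j$ is the $(j-1)$-st syzygy module of $M$.

Apply this first to the resolution (a). Let $n-d<j\le s$ and $\mathfrak p\supset I_{r_j}(g_j)$. Then $j\le\operatorname{pd}(S/Q)_{\mathfrak p}\le\operatorname{ht}\mathfrak p$. If $\operatorname{ht}\mathfrak p=j$, the Auslander--Buchsbaum formula gives $\operatorname{depth}(S/Q)_{\mathfrak p}=0$, so $\mathfrak p$ is associated to the domain $S/Q$ and $\mathfrak p=Q$; but $\operatorname{ht}Q=n-d<j$. Hence $\operatorname{ht}\mathfrak p\ge j+1$, and $\dim S/I_{r_j}(g_j)\le n-j-1$, where $n-j-1\ge0$ because $j\le s\le n-1$. The minors of $g_j'$ are congruent to those of $g_j$, so by Lemmas~\ref{lem:dim} and~\ref{lem:flat} the same bound holds for $S_1/I_{r_j}(g'_j)S_1$. Since $S_1$ is regular of dimension $n$, every prime of $S_1$ containing $I_{r_j}(g_j')$ has height at least $j+1$, for $n-d<j\le s$.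

By Lemma~\ref{lem:exact}, applied at each $G_j$ with $j\ge1$ (with $f=0$ at $G_s$), and by Lemma~\ref{lem:flat}, the complex $G'\otimes S_1$ is a free resolution of $R_1$, with the same numbers $r_j$. Let $\mathfrak q'$ be a minimal prime of $Q'S_1$, of height $h$. Then $n-h=\dim S_1/\mathfrak q'\le d$. Suppose $h>n-d$. The module $(R_1)_{\mathfrak q'}$ is nonzero of finite length over a regular local ring of dimension $h$, so its projective dimension is $h$. Thus $1\le h\le s$, and \eqref{eq:pd} gives $I_{r_h}(g'_h)\subset\mathfrak q'$, so $\mathfrak q'$ has height at least $h+1$, a contradiction. Hence $h=n-d$ and $\dim S_1/\mathfrak q'=d$.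

\subsection{The Euler characteristic is unchanged}
By (c) the matrices $D'_j$ define a complex $F'$ of free modules over $A/Q'$. By (d) each $x_v^t$ kills its homology, so $F'$ is small. By Lemma~\ref{lem:exact} the primed sequences (e) are exact over $S$, so \eqref{eq:homology} holds for the primed data: $H_j(F'\otimes S/P'S)\cong\operatorname{coker}V'^1_j$. Since $\operatorname{coker}V^1_j$ has finite length, $\operatorname{im}V^1_j\supset\mathfrak m^{t'}S^{u_j}$ for some $t'$. For $c>t'$ we have $\mathfrak m^{t'}S^{u_j}\subset\operatorname{im}V'^1_j+\mathfrak m^{t'+1}S^{u_j}$, so $\operatorname{im}V'^1_j\supset\mathfrak m^{t'}S^{u_j}$ by Nakayama's lemma. The two images contain $\mathfrak m^{t'}S^{u_j}$ and agree modulo it, so they are equal. Hence $H_j(F'\otimes S/P'S)$ and $H_j(F\otimes T)$ have the same length. By Lemma~\ref{lem:flat}, $F_1^\ast=F'\otimes_AS_1$ is a small complex over $R_1$, and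
\[
\chi_{F^\ast_1}(T_1)=\chi_{F'}(A/P')=\chi_{F'\otimes S}(S/P'S)=\chi_F(T).
\]

\subsection{Conclusion}
Filter $T_1$ by modules $R_1/\mathfrak P$ with $\mathfrak P$ prime and $\dim R_1/\mathfrak P\le i\le d/2$. Each $\mathfrak P$ contains a minimal prime $\mathfrak q'$ of $R_1$. The ring $R_1/\mathfrak q'$ is a domain of dimension $d$ and a quotient of $S_1$, so it is the local ring at a closed point of an integral affine $k$-variety of dimension $d$. Proposition~\ref{prop:var}, applied to $F_1^\ast\otimes R_1/\mathfrak q'$, together with Lemma~\ref{lem:small}(c) gives $\chi_{F_1^\ast}(R_1/\mathfrak P)=0$. Hence $\chi_F(T)=\chi_{F^\ast_1}(T_1)=0$, and Theorem~\ref{thm:B} is proved. \qed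

\section{Sharpness: proof of Theorem~\ref{thm:D}}\label{sec:sharp}

Let $k$ be a perfect field of characteristic $p$ and $d/2<i<d$. Put $m=d-i\ge1$ and $e=d-2m-1=2i-d-1\ge0$. Let
\[
S=k[x_0,\dots,x_m,y_0,\dots,y_m,t_1,\dots,t_e]_{(x,y,t)},\qquad f=\sum_{u=0}^mx_uy_u,
\]
\[
R_0=S/(f),\qquad N=R_0/(x_0,\dots,x_m)=k[y,t]_{(y,t)}.
\]
Then $S$ has dimension $d+1$, the hypersurface $R_0$ is a Cohen--Macaulay domain of dimension $d$, and $N$ is regular of dimension $m+1+e=i$. We construct a small complex $F$ over $R_0$ with $\chi_F(N)\ne0$, replace it by a resolution of a module and then of a cyclic module $R_0/I_0$, and finally modify the ring so that $N$ contributes to the length function.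

\subsection{A small complex on the quadric cone}

\begin{proposition}\label{prop:cone}
There is a small complex $F$ over $R_0$ such that $\chi_F(N)$ is odd.
\end{proposition}

In particular the bound $\dim N\le d/2$ in Theorem~\ref{thm:B} cannot be replaced by $\dim N\le i$ for any $i$ with $d/2<i<d$. Following Section~\ref{sec:model}, we look for a middle-dimensional class on the base of the cone that is killed by the hyperplane class. To turn it into a complex on the cone we use algebraic $K$-theory. For a Noetherian scheme $T$ and a closed subset $Y$, let $K_0(T\text{ on }Y)$ be the Grothendieck group of the triangulated category of perfect complexes on $T$ that are exact on $T\setminus Y$, and let $K_0(T)=K_0(T\text{ on }T)$. Every element is the class of a single complex, since sums are direct sums and a shift changes the sign. The localization theorem of Thomason and Trobaugh \cite[Thms.~5.1, 7.4]{TT} gives an exact sequence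
\[
K_1(T\setminus Y)\xrightarrow{\ \partial\ }K_0(T\text{ on }Y)\to K_0(T),
\]
natural for derived pullback.

\begin{proof}[Proof of Proposition~\ref{prop:cone}]
\emph{Reduction to $e=0$.} Let $R_{00}=R_0/(t)$ and $N_{00}=N/tN$ be the ring and module for $e=0$; the ring $R_0$ is also a flat $R_{00}$-algebra. If $F$ is small over $R_{00}$, let $F^+=(F\otimes_{R_{00}}R_0)\otimes K(t_1,\dots,t_e)$. As $t$ is a regular sequence on $R_0$ and on $N$, the complex $F^+$ is quasi-isomorphic to $F$, and $F^+\otimes N$ to $F\otimes N_{00}$. So $F^+$ is small and $\chi_{F^+}(N)=\chi_F(N_{00})$. Let $e=0$ from now on.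

\emph{The blow-up.} Let $C=k[x,y]/(f)$ and $V=\operatorname{Proj}C\subset\mathbb P^{2m+1}$, a quadric of dimension $2m$. It is smooth in every characteristic, since the partial derivatives of $f$ are the variables. Let $\rho:Z=\operatorname{Spec}_V\bigoplus_{n\ge0}\mathcal O_V(n)\to V$, a line bundle over $V$ with zero section $\iota:V\to Z$, and let $\pi:Z\to\operatorname{Spec}C$ be the natural map, the blow-up of the vertex $0$. Over the chart of $V$ where a variable $z$ is nonzero, $Z$ is $\operatorname{Spec}C_{(z)}[z]$ and $Z\setminus V$ is $\operatorname{Spec}C_z$. So $\pi$ contracts $V$ to $0$ and identifies $Z\setminus V$ with $U=\operatorname{Spec}C\setminus0$. By naturality, the boundary map $\partial':K_1(U)\to K_0(Z\text{ on }V)$ equals $L\pi^*\circ\partial$, where $\partial:K_1(U)\to K_0(\operatorname{Spec}C\text{ on }0)$. Hence every element of $\ker(K_0(Z\text{ on }V)\to K_0(Z))$ is $[L\pi^*F]$ for a perfect complex $F$ on $\operatorname{Spec}C$ that is exact off $0$.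

\emph{An element of the kernel.} As $Z$ is regular, coherent sheaves on $Z$ are perfect complexes, and those supported on $V$ have classes in $K_0(Z\text{ on }V)$. For a coherent sheaf $\mathcal G$ on $V$ the sequence $0\to\bigoplus_{n\ge1}\mathcal G(n)\to\bigoplus_{n\ge0}\mathcal G(n)\to\mathcal G\to0$ is an exact sequence $0\to\rho^*\mathcal G(1)\to\rho^*\mathcal G\to\iota_*\mathcal G\to0$ on $Z$. Let
\[
\Lambda=\{x_0=\dots=x_m=0\},\qquad\Lambda'=\{x_0=\dots=x_{m-1}=y_m=0\}.
\]
Both are linear spaces $\mathbb P^m$ contained in $V$, and $H=\Lambda\cap\Lambda'$ is a hyperplane in each. From $0\to\mathcal O_\Lambda\to\mathcal O_\Lambda(1)\to\mathcal O_H(1)\to0$, the same sequence for $\Lambda'$, and flatness of $\rho$, we get in $K_0(Z)$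
\[
[\iota_*\mathcal O_\Lambda]=[\rho^*\mathcal O_\Lambda]-[\rho^*\mathcal O_\Lambda(1)]=-[\rho^*\mathcal O_H(1)]=[\iota_*\mathcal O_{\Lambda'}].
\]
So there is a perfect complex $F$ on $\operatorname{Spec}C$, exact off $0$, with $[L\pi^*F]=[\iota_*\mathcal O_\Lambda]-[\iota_*\mathcal O_{\Lambda'}]$ in $K_0(Z\text{ on }V)$. Its localization at the vertex is represented by a small complex over $R_0$, again denoted by $F$.

\emph{Computation of $\chi_F(N)$.} The cohomology of $\rho^*\mathcal O_\Lambda$ on $Z$ is $\bigoplus_{n\ge0}H^b(\mathbb P^m,\mathcal O(n))$, which is $k[y]=C/(x)$ for $b=0$ and zero for $b>0$. So $R\pi_*\rho^*\mathcal O_\Lambda=C/(x)$. For a bounded complex on $Z$ with coherent cohomology supported on the projective variety $V$, let $\chi(Z,-)$ be the alternating sum of the $k$-dimensions of its hypercohomology. The projection formula for $\pi$ gives $\chi_F(N)=\chi(Z,L\pi^*F\otimes^L\rho^*\mathcal O_\Lambda)$. The function $\chi(Z,-\otimes^L\rho^*\mathcal O_\Lambda)$ is additive on triangles, so it depends only on the class in $K_0(Z\text{ on }V)$. The projection formula for $\iota$ and $L\iota^*\rho^*=\mathrm{id}$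 give $\chi(Z,\iota_*\mathcal G\otimes^L\rho^*\mathcal O_\Lambda)=\chi(V,\mathcal G\otimes^L\mathcal O_\Lambda)$. Hence
\[
\chi_F(N)=\chi(V,\mathcal O_\Lambda\otimes^L\mathcal O_\Lambda)-\chi(V,\mathcal O_{\Lambda'}\otimes^L\mathcal O_\Lambda)=\deg\bigl([\Lambda]^2\bigr)-\deg\bigl([\Lambda][\Lambda']\bigr).
\]
The last step is Riemann--Roch in the Chow ring of $V$: we have $\mathrm{ch}(\mathcal O_\Lambda)=[\Lambda]+(\text{terms of higher codimension})$, the same holds for $\Lambda'$, and both have codimension $m=\frac12\dim V$, so only the leading terms contribute. The linear section $x_0=\dots=x_{m-1}=0$ of $V$ is the reduced quadric $x_my_m=0$ in $\mathbb P^{m+1}$, that is, $\Lambda\cup\Lambda'$. So $[\Lambda]+[\Lambda']=h^m$ with $h$ the hyperplane class, and $\deg([\Lambda]^2)+\deg([\Lambda][\Lambda'])=\deg(h^m[\Lambda])=1$. The difference of two integers with odd sum is odd.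
\end{proof}

For $m=1$, $e=0$ we have $d=3$ and $i=2$; $V$ is a quadric surface, and $\Lambda$, $\Lambda'$ are two lines meeting transversally in the point $H$. So $\deg([\Lambda][\Lambda'])=1$, $\deg([\Lambda]^2)=0$, and $\chi_F(N)=-1$.

\subsection{From complexes to modules}
For an $R_0$-module $M$ of finite length and finite projective dimension let $\chi_M(N)=\sum_j(-1)^j\ell(\operatorname{Tor}_j(M,N))$; this is $\chi_{F_M}(N)$ for any finite free resolution $F_M$ of $M$. By the long exact sequence of $\operatorname{Tor}$ it is additive in $M$ on short exact sequences of such modules.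

\begin{lemma}\label{lem:module}
There is an $R_0$-module $M$ of finite length and finite projective dimension with $\chi_M(N)\ne0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:acyc}, a small complex in degrees $0,\dots,d$ resolves its $H_0$, which has finite length. So it suffices to shorten the complex $F$ of Proposition~\ref{prop:cone} without changing $\pm\chi_F(N)$. We do this by cancelling its lowest term against Koszul complexes, which are invisible to $N$ by Serre's formula, as $\dim N<d$.

Let $F$ be a small complex in degrees $0,\dots,s$ with $s>d$ and differential $D$. By Lemma~\ref{lem:small}(d) there is a system of parameters $a=(a_1,\dots,a_d)$ with $a_u=Dh_u+h_uD$ on $F$. The complex $K(a_u)\otimes F$ has terms $F_j\oplus F_{j-1}$ and differential $(z,z')\mapsto(Dz+a_uz',-Dz')$. The map $\psi_u:(z,z')\mapsto z+h_uz'$ to $F$ is a chain map, since $Dz+a_uz'-h_uDz'=D(z+h_uz')$, and it is the identity on $F$. Applying $\mathrm{id}\otimes\psi_d$, then $\mathrm{id}\otimes\psi_{d-1}$, and so on, we get a chain map $K(a)\otimes F=K(a_1)\otimes\dots\otimes K(a_d)\otimes F\to F$ that is the identity on $K_0(a)\otimes F=F$.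 The module $F_0$, placed in degree $0$, is a subcomplex of $F$, so restriction gives a chain map $\psi:K(a)\otimes F_0\to F$ that is the identity in degree $0$.

The cone of $\psi$ has terms $F_j\oplus(K_{j-1}(a)\otimes F_0)$. It is small, being an extension of small complexes, and by Lemma~\ref{lem:small}(b) its $\chi(N)$ is $\chi_F(N)-(\operatorname{rank}F_0)\chi_{K(a)}(N)=\chi_F(N)$. The summand $K_0(a)\otimes F_0$ in degree $1$ maps isomorphically onto the term $F_0$ in degree $0$, and the two form a contractible subcomplex. The quotient is a small complex in degrees $1,\dots,\max(s,d+1)=s$ with the same $\chi(N)$. A shift puts it in degrees $0,\dots,s-1$ and changes the sign. After $s-d$ steps we reach a complex in degrees $0,\dots,d$, and $M=H_0$ of it has $\chi_M(N)=\pm\chi_F(N)\neq0$.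
\end{proof}

\subsection{From modules to ideals}

\begin{lemma}\label{lem:ideal}
Let $M$ be as in Lemma~\ref{lem:module}. There is an $\mathfrak m$-primary ideal $I_0\subset R_0$ with $\operatorname{pd}R_0/I_0<\infty$ and $\chi_{R_0/I_0}(N)=\chi_M(N)$.
\end{lemma}

\begin{proof}
The idea is to glue $M$ into a cyclic module along monomials in parameters, so that the other pieces are built from $R_0/(a)$. Write $M=R_0^r/L$, and let $a_1,\dots,a_d$ be a system of parameters in $\operatorname{ann}M$, so that $(a)R_0^r\subset L$. Note that $d\ge2m+1\ge3$. Put
\[
J=(a_1^{r+1},a_2^{r+1},a_3,\dots,a_d),\qquad \gamma_u=a_1^ua_2^{r+1-u}\quad(1\le u\le r),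
\]
\[
\mathfrak c=J+(\gamma_1,\dots,\gamma_r)=(a_1,a_2)^{r+1}+(a_3,\dots,a_d),
\]
and let $\gamma:R_0^r\to R_0$, $z\mapsto\sum_uz_u\gamma_u$. All these objects are extended from the polynomial ring $k[Y_1,\dots,Y_d]$, over which $R_0$ is flat via $Y_u\mapsto a_u$; we use the same letters over $k[Y]$.

First, $\gamma^{-1}(J)\subset L$. Over $k[Y]$, let $\sum z_u\gamma_u\in J$. The coefficient of the monomial $\gamma_u$ in this sum is the constant term $z_u(0)$, since all $\gamma_v$ are distinct monomials of the same degree. As $J$ is a monomial ideal not containing $\gamma_u$, we get $z_u(0)=0$. So the kernel of $k[Y]^r\to k[Y]/J$ lies in $(Y)k[Y]^r$. Kernels commute with flat base change, so over $R_0$ we get $\gamma^{-1}(J)\subset(a)R_0^r\subset L$.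

The map $R_0^r\to M\oplus R_0/J$, $z\mapsto(\bar z,\gamma(z))$, therefore has kernel $\gamma^{-1}(J)$ and image isomorphic to $\mathfrak c/J$. As $R_0^r\to M$ is onto, $R_0/J$ surjects onto the cokernel, and the kernel of this surjection is the image of $\gamma(L)$. We obtain an exact sequence
\[
0\to\mathfrak c/J\to M\oplus R_0/J\to R_0/I_0\to0,\qquad I_0=J+\gamma(L),
\]
and $I_0$ is $\mathfrak m$-primary because $J\subset I_0\subset\mathfrak c$. The modules $R_0/J$ and $R_0/\mathfrak c$ have finite projective dimension, by flat base change from $k[Y]$. Hence so do $\mathfrak c/J$ and $R_0/I_0$. By additivity, $\chi_{R_0/I_0}=\chi_M+\chi_{R_0/J}-\chi_{\mathfrak c/J}=\chi_M+\chi_{R_0/\mathfrak c}$. A composition series of $k[Y]/\mathfrak c$ gives a filtration of $R_0/\mathfrak c$ by modules of finite projective dimension with quotients $R_0/(a)$, which is resolved by $K(a)$. So $\chi_{R_0/\mathfrak c}(N)=0$ by Serre's formula.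
\end{proof}

\subsection{The ring $R$}
The ring $R_0$ is a localization of a finitely generated algebra over the perfect field $k$, so $\varphi$ is finite and \eqref{eq:proj} holds over $R_0$. We first compute $\varphi_*$ on the classes of $N$ and $R_0$. A polynomial ring in $w$ variables over $k$ is free over its subring of $p$-th powers on $p^w$ monomials, and $\varphi_*$ commutes with localization. So $\varphi_*^nN\cong N^{p^{in}}$, and $\varphi_*S$ is $S$-free of rank $p^{d+1}$. Since $f$ acts on $\varphi_*S$ as $f^p$, we get $\varphi_*(S/f^p)=\varphi_*S/f\varphi_*S\cong R_0^{p^{d+1}}$. On the other hand, the filtration of $S/f^p$ by the ideals generated by $f^u$ has $p$ quotients isomorphic to $S/f$, so the $R_0$-module $\varphi_*(S/f^p)$ has class $p\,\varphi_*[R_0]$. Hence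
\[
\varphi_*[N]=p^i[N],\qquad\varphi_*[R_0]=p^d[R_0]\qquad\text{in }G_0(R_0)_{\mathbb Q}.
\]
The second formula shows that over $R_0$ itself the length function of $I_0$ has only the term $p^{dn}$. We need a Cohen--Macaulay ring, finite over $R_0$, whose class in $G_0(R_0)$ involves $[N]$. A high syzygy of $N$ has depth $d$ and involves $[N]$, and idealization makes it part of a ring.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $I_0$ be as in Lemma~\ref{lem:ideal}, and let $F$ now be the minimal free resolution of $R_0/I_0$; it has length $d$ and $\chi_F(N)\neq0$. Let $\nu\ge d$ and let $N_\nu$ be the $\nu$-th syzygy module in a free resolution of $N$ over $R_0$. The depth rises by one with each syzygy until it reaches $d$, so $N_\nu$ is zero or of depth $d$, and $[N_\nu]=\tau[R_0]+(-1)^\nu[N]$ in $G_0(R_0)$ for some $\tau\in\mathbb Z$. Let $R=R_0\ltimes N_\nu$ be the idealization: the $R_0$-module $R_0\oplus N_\nu$ with product $(a,z)(a',z')=(aa',az'+a'z)$. As $N_\nu$ is an ideal of square zero, $R$ is local of dimension $d$ with residue field $k$; it is finite over $R_0$ and of depth $d$, so it is Cohen--Macaulay. Lengths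 over $R$ and over $R_0$ agree. Let $I=I_0R$, an ideal primary to the maximal ideal of $R$.

By Lemma~\ref{lem:acyc}, the complexes $F^{(n)}$ and $F^{(n)}\otimes N_\nu$ are exact in positive degrees for all $n\ge0$, with $H_0$ equal to $R_0/I_0^{[p^n]}$ and $N_\nu/I_0^{[p^n]}N_\nu$. For $n=0$ this says that $F\otimes_{R_0}R$ resolves $R/I$, so $\operatorname{pd}_RR/I<\infty$. Since $I^{[p^n]}=I_0^{[p^n]}R$, equation \eqref{eq:proj} gives
\begin{align*}
\ell_R(R/I^{[p^n]})&=\chi_{F^{(n)}}(R_0)+\chi_{F^{(n)}}(N_\nu)\\
&=(1+\tau)\,\chi_F(\varphi_*^nR_0)+(-1)^\nu\chi_F(\varphi_*^nN)\\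
&=(1+\tau)\,\chi_F(R_0)\,p^{dn}+(-1)^\nu\chi_F(N)\,p^{in}
\end{align*}
for all $n\ge0$. So $\beta_i=(-1)^\nu\chi_F(N)\ne0$, and the parity of $\nu\ge d$ can be chosen to give either sign.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Artin} Artin, \emph{Algebraic approximation of structures over complete local rings}.

\bibitem{BBD} Beilinson, Bernstein and Deligne, \emph{Faisceaux pervers}.

\bibitem{BH} Bruns and Herzog, \S1.4.

\bibitem{CK} C.-Y. Jean Chan and Kazuhiko Kurano, \emph{The cone spanned by maximal Cohen-Macaulay modules and an application}, arXiv:1211.4016 (2012).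

\bibitem{dJ} de Jong, \emph{Smoothness, semi-stability and alterations}.

\bibitem{EGA} EGA IV, \S\S 8, 9, 12.

\bibitem{TT} Thomason and Trobaugh, 2.3.1 and Theorems 5.1, 7.4.

\end{thebibliography}
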